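\title{Large isoperimetric atoms in torsion-free groups}

\begin{abstract}
Let $C$ be a finite subset of a torsion-free group $G$ containing the identity. An $n$-atom of $C$ is a smallest set among the finite sets $X$ with $|X|\ge n$ that minimize $|XC\setminus X|$. A conjecture of Hamidoune states that $n$-atoms have exactly $n$ elements. We disprove it in the group $P\times\mathbb Z$, where $P$ is an explicit torsion-free group containing $\mathbb Z^3$ as a subgroup of index four, and we show that in $P^r\times\mathbb Z$ the size of an $n$-atom can exceed $n$ by $2^r-1$ or more. The set $C$ consists of the lattice points of a large polytope whose facets are shifted by bounded amounts, chosen so that near every vertex several translates of $C$ coincide. We also show that the conjecture holds for $C$ exactly when the minimal size of $XC$ is strictly increasing in $|X|$, which is the case in unique product groups.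
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G$ be an infinite group and $C$ a finite subset of $G$ containing the identity element $1$. For $X\subseteq G$ put
\[
\partial_C(X)=XC\setminus X .
\]
In the directed Cayley graph with edges $x\to xc$ $(c\in C)$, this is the set of vertices outside $X$ that are reached from $X$ in one step. For a positive integer $k$, the \emph{$k$-isoperimetric number} of $C$ is
\[
\kappa_k(C)=\min\{|\partial_C(X)| : X\subseteq G,\ k\le |X|<\infty\}.
\]
A finite set $X$ with $|X|\ge k$ and $|\partial_C(X)|=\kappa_k(C)$ is a \emph{$k$-critical set} of $C$. A \emph{$k$-atom} of $C$ is a $k$-critical set of minimal cardinality, and this cardinality is denoted by $\alpha_k(C)$. Thus $\alpha_k(C)\ge k$, and $\alpha_k(C)>k$ means that some set with more than $k$ elements has a smaller boundary than every set with exactly $k$ elements.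

Two examples suggest what to expect. Let $G=\mathbb Z$, and let $X$ be a $k$-critical set with more than $k$ elements. Remove the largest element of $X$. The sum $\max X+\max C$ has no other representation, so $X+C$ loses at least one element while $X$ loses exactly one. Since $|\partial_C(X)|=|X+C|-|X|$, the boundary does not grow, and the smaller set is still $k$-critical. Hence $\alpha_k(C)=k$ for all $k$. Now let $C\ne\{1\}$ be a finite subgroup of an infinite group $G$. The boundary of $X$ is empty exactly when $X$ is a union of left cosets of $C$, so $\kappa_k(C)=0$ and $\alpha_k(C)=|C|\,\lceil k/|C|\rceil$, which exceeds $k$ whenever $|C|$ does not divide $k$. One may guess that torsion is the only source of large atoms. This is the conjecture below, which we take from Abdollahi and Jafari~\cite{AJ}. A nontrivial torsion-free group is infinite, so all the quantities above are defined for it.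

\medskip
\noindent\textbf{Conjecture (Hamidoune).} \emph{Let $G$ be a nontrivial torsion-free group, $C$ a finite subset of $G$ containing the identity element and $n$ a positive integer. Then $\alpha_n(C)=n$.}
\medskip

We show that the conjecture is false. Let $D=\{x\in\mathbb Z^3 : x_1+x_2+x_3\text{ even}\}$, and for $x,y\in D$ put
\begin{equation}\label{eq:P}
\rho(x)=\operatorname{diag}\bigl((-1)^{x_1+x_2},\,(-1)^{x_2+x_3},\,(-1)^{x_3+x_1}\bigr),\qquad x*y=x+\rho(x)y .
\end{equation}
Then $P=(D,*)$ is a torsion-free group in which $(2\mathbb Z)^3$ is a subgroup of index four (Lemma~\ref{lem:P}).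

\begin{theorem}\label{thm:main}
Let $r\ge1$, $d=2^r-1$, and let $G$ be a torsion-free group containing a subgroup $H\cong P^r\times\mathbb Z$, for example $G=P^r\times\mathbb Z$. For infinitely many $n$ there is a finite set $C\subseteq G$ containing the identity with $\alpha_n(C)\ge n+d$. In particular $(r=1$, $d=1)$ the conjecture fails for $G=P\times\mathbb Z$. In the single torsion-free group $(\bigoplus_{\mathbb N}P)\times\mathbb Z$, the difference $\alpha_n(C)-n$ is unbounded.
\end{theorem}

The argument given above for $\mathbb Z$ has a natural range. A group is a \emph{unique product group} if for all finite nonempty subsets $A,B$ some element of $AB$ can be written as $ab$ with $a\in A$, $b\in B$ in exactly one way. For example, $\mathbb Z^e$ is a unique product group: take the lexicographically largest elements of $A$ and $B$.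

\begin{theorem}\label{thm:profile}
For a finite set $C\ni1$ in an infinite group $G$, put $p_C(k)=\min\{|XC| : X\subseteq G,\ |X|=k\}$. Then $\alpha_n(C)=n$ for all $n$ if and only if $p_C$ is strictly increasing. This holds for every $C$ if $G$ is a unique product group.
\end{theorem}

So the conjecture holds in every unique product group, and counterexamples must live in torsion-free groups without the unique product property. Failure of that property alone is not enough. It gives one pair $X,C$ in which every product has two representations, whereas a counterexample needs, as Section~\ref{sec:profile} makes precise, control of \emph{all} sets of a given size that minimize $|XC|$. Most of the proof of Theorem~\ref{thm:main} is devoted to identifying these minimizers. The sets $C$ form an explicit family with one large parameter $R$; the integers $n$ come from a counting argument, and we give no value for them. A reader interested only in the conjecture may take $r=d=1$ throughout.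

\section{Plateaus of the function $p_C$}\label{sec:profile}

Let $G$ be an infinite group and $C\ni1$ finite. Since $X\subseteq XC$, we have $|\partial_C(X)|=|XC|-|X|$, and therefore
\[
\kappa_n(C)=\min_{k\ge n}\bigl(p_C(k)-k\bigr),
\]
while $\alpha_n(C)$ is the least $k\ge n$ at which this minimum is attained. The function $p_C$ is nondecreasing, because removing an element from a minimizing set of size $k$ does not enlarge $XC$. A plateau of $p_C$ forces large atoms.

\begin{lemma}\label{lem:plateau}
If $p_C(n)=p_C(m)$ for some $1\le n<m$, then $\alpha_n(C)\ge m$.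
\end{lemma}

\begin{proof}
For $n\le k<m$ monotonicity gives $p_C(k)=p_C(m)$, so $p_C(k)-k>p_C(m)-m\ge\kappa_n(C)$. Hence no set of size $k$ is $n$-critical.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:profile}]
If $p_C$ is strictly increasing, then $p_C(k)-k$ is nondecreasing, so for every $n$ the minimum defining $\kappa_n(C)$ is attained at $k=n$, and $\alpha_n(C)=n$. Otherwise $p_C(m-1)=p_C(m)$ for some $m\ge2$, and Lemma~\ref{lem:plateau} gives $\alpha_{m-1}(C)\ge m$.

Let $G$ be a unique product group, $k\ge2$, and $|X|=k$, $|XC|=p_C(k)$. Let $xc$ $(x\in X,\ c\in C)$ be a product with only one representation. Then $xc\notin(X\setminus\{x\})C$, so $p_C(k-1)\le p_C(k)-1$.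
\end{proof}

By Lemma~\ref{lem:plateau}, Theorem~\ref{thm:main} is a matter of finding $C$ and $m$ with $p_C(m-d)=p_C(m)$. We shall obtain this equality in the following form: every minimizing set $Y$ of size $m-d$ is contained in a set $X'$ of size $m$ with $YC=X'C$.

\section{A model with torsion, and the plan}\label{sec:model}

The mechanism is visible in dimension one, at the price of torsion. On $\mathbb Z$ define $x*y=x+(-1)^xy$. This is a group, by the computation given for $P$ in Lemma~\ref{lem:P}; it is the infinite dihedral group, and $1*1=0$. Fix an integer $R\ge0$ and let $C=\{-R,\dots,R+1\}$. For even $x$ we have $x*C=x+C$. For odd $x$ we have $x*C=x-C=\{x-R-1,\dots,x+R\}=(x-1)+C$. So in all cases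
\[
x*C=2\lfloor x/2\rfloor+C .
\]
If $|X|=k$, the set $A=\{\lfloor x/2\rfloor : x\in X\}$ has at least $\lceil k/2\rceil$ elements. The even elements of $C$ and the odd elements of $C$ each form a progression of $R+1$ terms with difference $2$, so each of them contributes at least $R+|A|$ elements to $X*C=2A+C$. Equality holds for $X=\{0,\dots,k-1\}$. Thus $p_C(k)=2R+2\lceil k/2\rceil$, and $p_C(2j-1)=p_C(2j)$ for all $j\ge1$.

Let us rewrite this in a form that generalizes. The set $C$ is the dilated segment $R\,[-1,1]$ with its two ends shifted: $C=\{c : uc\le R+b_u \text{ for } u=\pm1\}$, where $b_{+1}=1$ and $b_{-1}=0$. An odd $x$ reflects $C$ and so exchanges the two shifts: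
\[
x*C=\{z : uz\le R+\varphi_u(x)\text{ for }u=\pm1\},\qquad \varphi_u(x)=ux+b_{(-1)^xu}.
\]
Explicitly $\varphi_{+1}(x)=2\lfloor x/2\rfloor+1$ and $\varphi_{-1}(x)=-2\lfloor x/2\rfloor$. The number $\varphi_u(x)$ measures how far the translate $x*C$ reaches in the direction $u$. It always has the parity of $b_u$, and each value of that parity is taken \emph{twice}. So each end of $X*C$ is covered by two translates when $X=\{0,\dots,2j-1\}$. In the group $(\mathbb Z,+)$ the corresponding function $ux+b_u$ is injective, and each end of $X+C$ is covered once.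

In this model two translates of $C$ are equal. That cannot happen in a torsion-free group: if $xC=x'C$, then $x^{-1}x'$ permutes the finite set $C$ by left multiplication and has finite order. In higher dimension, however, equality is not needed. Let $C$ be the set of lattice points of a large polytope with facets shifted by bounded amounts $b_u$. Near a vertex only the facets through that vertex matter, so two translates may coincide near one vertex and differ elsewhere, with a different pair of translates for each vertex. The proof of Theorem~\ref{thm:main} carries this out in four steps.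

\begin{enumerate}
\item In the group $P$ we choose a polytope $K_1$ and shifts $b_u$ such that at every vertex the system of equations $\varphi_u(x)=q_u$, one for each facet through the vertex, has exactly two solutions. In $P^r$ there are $2^r=d+1$ solutions (Sections~\ref{sec:group}--\ref{sec:corner}).
\item For the dilated sets $C_R$ and a fixed finite set $Y$ we compute $|YC_R|$ as $R\to\infty$. The leading term does not depend on $Y$, and the next term is a functional $\Phi(Y)$ (Section~\ref{sec:asymptotics}).
\item The largest sets $X'$ with a given bound on $\Phi$ have, by Minkowski's inequality, the same shape as $C_R$. They therefore contain the solutions from step~1 for every vertex, and $X'C_R$ is covered $d+1$ times (Sections~\ref{sec:hulls} and~\ref{sec:proof}).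
\item An extra factor $\mathbb Z$ and an irrational proportion $\sqrt2$ in the shape of $C_R$ produce a divisibility constraint, which forces every minimizer of size $m-d$ to lie in one of these largest sets (Sections~\ref{sec:hulls} and~\ref{sec:proof}).
\end{enumerate}

From now on $r\ge1$ and $d=2^r-1$ are fixed. Coordinate indices in $\mathbb R^3$ are read modulo $3$, and $e_1,e_2,e_3$ is the standard basis.

\section{The group $P$}\label{sec:group}

The \emph{class} of $x\in D$ is its image in $D/(2\mathbb Z)^3$. There are four classes, represented by $(0,0,0)$, $(1,1,0)$, $(0,1,1)$, $(1,0,1)$. The matrix $\rho(x)$ in \eqref{eq:P} depends only on the class of $x$, and on these representatives it is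
\[
\operatorname{diag}(1,1,1),\quad \operatorname{diag}(1,-1,-1),\quad \operatorname{diag}(-1,1,-1),\quad \operatorname{diag}(-1,-1,1),
\]
the four diagonal sign matrices of determinant $1$.

\begin{lemma}\label{lem:P}
$P=(D,*)$ is a torsion-free group with identity $0$, and $\rho(x*y)=\rho(x)\rho(y)$. The set $(2\mathbb Z)^3$ is a subgroup of index four on which $*$ is addition. The groups $P^r\times\mathbb Z$ and $(\bigoplus_{\mathbb N}P)\times\mathbb Z$ are torsion-free.
\end{lemma}

\begin{proof}
We have $x*y\equiv x+y$ modulo $2$ in each coordinate. Hence $x*y\in D$ and $\rho(x*y)=\rho(x+y)=\rho(x)\rho(y)$. Both $(x*y)*z$ and $x*(y*z)$ equal $x+\rho(x)y+\rho(x)\rho(y)z$. The element $0$ is an identity, and $x'=-\rho(x)x$ is inverse to $x$, because $\rho(x)^2$ is the identity matrix and $\rho(x')=\rho(x)$. On $(2\mathbb Z)^3$ the matrix $\rho$ is trivial, so $*$ is addition there, and the left cosets $x*(2\mathbb Z)^3=x+(2\mathbb Z)^3$ are the four classes.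

Nonzero elements of $(2\mathbb Z)^3$ have infinite order. If $x\in D\setminus(2\mathbb Z)^3$, then exactly two coordinates of $x$ are odd, and they are $x_j,x_{j+1}$ for some $j$. Then $\rho(x)_{jj}=(-1)^{x_j+x_{j+1}}=1$, so $(x*x)_j=2x_j\ne0$. Thus $x*x$ is a nonzero element of $(2\mathbb Z)^3$, and $x$ has infinite order. Direct products and direct sums of torsion-free groups are torsion-free.
\end{proof}

Geometrically, left multiplication by $x$ is the isometry $y\mapsto x+\rho(x)y$ of $\mathbb R^3$. For $x\notin(2\mathbb Z)^3$ it is a half-turn about a line parallel to $e_j$ combined with a nonzero shift $x_j$ along that line. These screw motions replace the reflections of the dihedral model: like the reflections they permute the facet directions of a symmetric polytope, but they have no fixed point.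

\section{The polytope $K$ and the sets $C_R$}\label{sec:polytope}

\subsection*{Roots, heights and shifts}
The facet normals will be the twelve vectors $\mathcal R=\{\pm e_j\pm e_k : j\ne k\}$, which we call \emph{roots}. Every diagonal sign matrix permutes them. Each root is uniquely of the form $u=\eta e_j+\eta'e_{j+1}$ with $\eta,\eta'\in\{\pm1\}$. We attach to $u$ a \emph{height} $h_u$ and a \emph{shift} $b_u$ by the following table, in which the columns give $b_u$ according to the signs $(\eta,\eta')$.
\[
\begin{array}{c|c|cccc}
u & h_u & (+,+)&(+,-)&(-,+)&(-,-)\\ \hline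
\eta e_1+\eta'e_2 & 4 & 0&2&1&1\\
\eta e_2+\eta'e_3 & 6 & 0&0&1&1\\
\eta e_3+\eta'e_1 & 5 & 0&0&1&1
\end{array}
\]
Thus $b_u=0$ if $\eta=1$ and $b_u=1$ if $\eta=-1$, with the single exception $b_{e_1-e_2}=2$. The exception does not affect parities; its purpose appears in Section~\ref{sec:corner}. For $x\in D$ the $e_j$-coefficient of $\rho(x)u$ is $\eta(-1)^{x_j+x_{j+1}}$, and $u\cdot x\equiv x_j+x_{j+1}\pmod2$. Hence
\begin{equation}\label{eq:parity}
b_{\rho(x)u}\equiv b_u+u\cdot x\pmod 2 .
\end{equation}

\subsection*{The polytope $K_1$}
Let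
\[
K_1=\{x\in\mathbb R^3 : u\cdot x\le h_u\ \ \forall u\in\mathcal R\}=\{|x_1|+|x_2|\le4,\ |x_1|+|x_3|\le5,\ |x_2|+|x_3|\le6\}.
\]
It is invariant under all sign changes of the coordinates. A root $u$ is \emph{active} at $p\in K_1$ if $u\cdot p=h_u$, and $T_p$ denotes the set of roots active at $p$. Recall that $p$ is a vertex if and only if $T_p$ spans the space.

\begin{lemma}\label{lem:vertices}
At every vertex $p$ of $K_1$ the set $T_p$ is a basis of $\mathbb R^3$ of one of the following two forms:
\begin{itemize}
\item \emph{cubic:} $T_p=\{\varepsilon_1e_1+\varepsilon_2e_2,\ \varepsilon_2e_2+\varepsilon_3e_3,\ \varepsilon_3e_3+\varepsilon_1e_1\}$ with $\varepsilon\in\{\pm1\}^3$;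
\item \emph{axial:} $T_p=\{\varepsilon e_j+e_k,\ \varepsilon e_j-e_k,\ \varepsilon e_j+\varepsilon'e_l\}$ with $\{j,k,l\}=\{1,2,3\}$ and $\varepsilon,\varepsilon'\in\{\pm1\}$.
\end{itemize}
For every $u\in\mathcal R$ the set $F_u=\{x\in K_1 : u\cdot x=h_u\}$ is a facet of $K_1$, and these are all the facets.
\end{lemma}

\begin{proof}
Both forms are preserved by sign changes, so let $p$ be a vertex with all $p_j\ge0$. Call a pair of indices $\{j,k\}$ \emph{tight} if $p_j+p_k=h_{e_j+e_k}$. For $u=\pm e_j\pm e_k$ we have $u\cdot p\le p_j+p_k\le h_u$. So $u$ is active if and only if $\{j,k\}$ is tight and $u$ has sign $+$ at each of $j,k$ where $p$ is positive. A tight pair contributes the single root $e_j+e_k$ if $p_j,p_k>0$, and the two roots $e_j\pm e_k$ if $p_k=0$. One tight pair cannot span $\mathbb R^3$, so at least two pairs are tight.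

\emph{All $p_j>0$.} Each tight pair gives one root, so all three pairs are tight, $p=(\frac32,\frac52,\frac72)$, and $T_p$ is cubic with $\varepsilon=(1,1,1)$.

\emph{Only $p_1=0$.} The pairs $\{1,2\},\{1,3\},\{2,3\}$ are tight when $p_2=4$, $p_3=5$, $p_2+p_3=6$ respectively. The first two conditions exclude each other, as $4+5>6$. So $p=(0,4,2)$ with $T_p=\{e_2\pm e_1,\ e_2+e_3\}$, or $p=(0,1,5)$ with $T_p=\{e_3\pm e_1,\ e_3+e_2\}$.

\emph{Only $p_2=0$.} The pair $\{2,3\}$ would need $p_3=6$, against $p_1+p_3\le5$. So $p_1=4$ and $p_1+p_3=5$, that is, $p=(4,0,1)$ with $T_p=\{e_1\pm e_2,\ e_1+e_3\}$.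

\emph{Only $p_3=0$.} The pairs $\{1,3\}$ and $\{2,3\}$ would need $p_1=5$ or $p_2=6$, against $p_1+p_2\le4$. At most one pair is tight, so there is no such vertex.

\emph{At least two coordinates vanish.} Then $p=te_j$. The pair not containing $j$ is not tight, and the two pairs containing $j$ have different heights, so at most one of them is tight. There is no such vertex.

All sets $T_p$ found are bases. Every root lies in a cubic set, so it is active at one of the vertices $(\pm\frac32,\pm\frac52,\pm\frac72)$. Near such a vertex $K_1$ coincides with the cone cut out by three independent inequalities, and each of the three planes meets this cone in a two-dimensional face. So $F_u$ is a facet. Every facet of $K_1$ lies in the plane of one of the defining inequalities.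
\end{proof}

\begin{remark}
The heights are chosen distinct to have only three facets at each vertex. If all heights were $1$, the point $e_1$ would be a vertex with the four active roots $e_1\pm e_2$, $e_1\pm e_3$. The relation $(e_1+e_2)+(e_1-e_2)=(e_1+e_3)+(e_1-e_3)$ shows that the four equations $u\cdot x+b_{\rho(x)u}=q_u$ of the next section would then be solvable only when $q_{e_1+e_2}+q_{e_1-e_2}-q_{e_1+e_3}-q_{e_1-e_3}$ lies in a bounded range.
\end{remark}

\subsection*{Products}
Let $L=D^r\subset\mathbb R^{3r}$ be the underlying set of $P^r$. The product is again $x*y=x+\rho(x)y$, with $\rho(x)$ block diagonal. Since $D$ has index $2$ in $\mathbb Z^3$, the lattices $D$ and $L$ have covolumes $2$ and $2^r$. Let $\mathcal U$ be the set of the $12r$ vectors of $\mathbb R^{3r}$ with one block in $\mathcal R$ and all other blocks zero; we call them roots too, and define $h_u,b_u$ through the nonzero block. Then \eqref{eq:parity} holds for $u\in\mathcal U$ and $x\in L$, and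
\[
h_{\rho(x)u}=h_u\ge4,\qquad b_u\in\{0,1,2\},\qquad u\cdot\rho(x)y=(\rho(x)u)\cdot y .
\]
For $q\in\mathbb R^{\mathcal U}$ put $K(q)=\{x\in\mathbb R^{3r} : u\cdot x\le q_u\ \forall u\in\mathcal U\}$. Adding the inequalities for $\pm e_j+e_k$ and $\pm e_j-e_k$ in one block shows that all coordinates of a point of $K(q)$ are at most $\max_uq_u$ in absolute value. Let $K=K(h)=K_1^r$. The vertices of $K$ are the $r$-tuples of vertices of $K_1$, and the active set $T_p\subseteq\mathcal U$ of a vertex $p$ is the disjoint union of the active sets of its blocks, a basis of $\mathbb R^{3r}$.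

\subsection*{The sets $C_R$}
Let $H=P^r\times\mathbb Z$, with product $(t,s)(y,s')=(t*y,s+s')$. The second coordinate of an element of $H$ is its \emph{level}. For an integer $R\ge1$ put $S=\lfloor\sqrt2R\rfloor$ and
\[
E_R=\{c\in L : u\cdot c\le Rh_u+b_u\ \ \forall u\in\mathcal U\},\qquad C_R=E_R\times\{0,\dots,S-1\}.
\]
The set $C_R$ is finite and contains the identity $(0,0)$. As in the model, define for $u\in\mathcal U$ and $x\in L$
\[
\varphi_u(x)=u\cdot x+b_{\rho(x)u}.
\]

\begin{lemma}\label{lem:phi}
Let $u\in\mathcal U$ and $t,x,y,z\in L$. Then $\varphi_u(x)\equiv b_u\pmod2$ and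
\begin{equation}\label{eq:cocycle}
\varphi_u(t*x)=u\cdot t+\varphi_{\rho(t)u}(x).
\end{equation}
Moreover, for $s,j\in\mathbb Z$,
\begin{equation}\label{eq:translate}
(z,j)\in(y,s)C_R\iff u\cdot z\le Rh_u+\varphi_u(y)\ \ \forall u\in\mathcal U\quad\text{and}\quad s\le j\le s+S-1 .
\end{equation}
\end{lemma}

\begin{proof}
The congruence follows from \eqref{eq:parity}. For \eqref{eq:cocycle}, note that $u\cdot(t*x)=u\cdot t+(\rho(t)u)\cdot x$ and $\rho(t*x)u=\rho(x)\rho(t)u$. For \eqref{eq:translate}, write $z=y*c$ with $c=\rho(y)(z-y)\in L$. Then $c\in E_R$ means $(\rho(y)u')\cdot(z-y)\le Rh_{u'}+b_{u'}$ for all $u'\in\mathcal U$. Substituting $u'=\rho(y)u$, which runs through $\mathcal U$ with $u$, and using $h_{\rho(y)u}=h_u$, we get $u\cdot z\le Rh_u+u\cdot y+b_{\rho(y)u}$.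
\end{proof}

So all translates of $E_R$ are perturbations of the same polytope $RK$, and the translate by $y$ pushes the facet with normal $u$ out by $\varphi_u(y)$. This is where the symmetry of the heights under sign changes is used.

\section{Two translates at every vertex}\label{sec:corner}

By \eqref{eq:translate}, two translates $x*E_R$ and $x'*E_R$ coincide near the vertex $Rp$ of $RK$ when $\varphi_u(x)=\varphi_u(x')$ for all $u\in T_p$. We therefore count the solutions of the system $\varphi_u(x)=q_u$ $(u\in T_p)$. Once the class of $x$ is fixed, the system is linear with a unique real solution, and the question is whether that solution lies in the class.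

\begin{example}\label{ex:corner}
Let $r=1$, $p=(\frac32,\frac52,\frac72)$, $T_p=\{e_1+e_2,\ e_2+e_3,\ e_3+e_1\}$ and $q_u=0$ for $u\in T_p$. For each class we read $b_{\rho u}$ from the table of shifts and solve $u\cdot x=-b_{\rho u}$ $(u\in T_p)$.
\[
\begin{array}{c|c|c|c|c}
\text{class of} & \text{signs of }\rho & b_{\rho u},\ u\in T_p & \text{solution }x & \text{in the class?}\\ \hline
(0,0,0) & +++ & 0,0,0 & (0,0,0) & \text{yes}\\
(1,1,0) & +-- & 2,1,1 & (-1,-1,0) & \text{yes}\\
(0,1,1) & -+- & 1,0,1 & (-1,0,0) & \text{no}\\
(1,0,1) & --+ & 1,1,0 & (0,-1,0) & \text{no}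
\end{array}
\]
So $E_R$ and $(-1,-1,0)*E_R$ are cut out by the same three inequalities near $Rp$. They are cut out by different inequalities elsewhere: $\varphi_{e_1-e_2}(0)=2$, while $\varphi_{e_1-e_2}((-1,-1,0))=0+b_{e_1+e_2}=0$. If $b_{e_1-e_2}$ were $0$, the second row would read $0,1,1$ with solution $(0,0,-1)\notin D$, and only one solution would remain.
\end{example}

\begin{lemma}[Corner lemma]\label{lem:corner}
Let $T$ be the active set of a vertex of $K_1$, and let $q_u$ $(u\in T)$ be integers with $q_u\equiv b_u\pmod2$. Then exactly two elements $x\in D$ satisfy $\varphi_u(x)=q_u$ for all $u\in T$.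
\end{lemma}

\begin{proof}
Let $\gamma\in D$, and let $x_\gamma\in\mathbb R^3$ be the unique solution of $u\cdot x=q_u-b_{\rho(\gamma)u}$ $(u\in T)$; it depends only on the class of $\gamma$. An element $x$ in the class of $\gamma$ solves our system if and only if $x=x_\gamma$. So we must show that $y=x_\gamma-\gamma$ lies in $(2\mathbb Z)^3$ for exactly two of the four classes. For $u\in T$ the number
\begin{equation}\label{eq:uy}
u\cdot y=q_u-\varphi_u(\gamma)
\end{equation}
is an even integer by Lemma~\ref{lem:phi}. In both cases of Lemma~\ref{lem:vertices} this leaves one condition modulo $4$.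

\emph{Cubic case.} Put $z_j=\varepsilon_jy_j$. The sums $z_j+z_{j+1}$ are even integers, so $\zeta=z_1+z_2+z_3=\frac12\sum_{u\in T}u\cdot y$ is an integer, and $z_j=\zeta-(z_{j+1}+z_{j+2})$ is an integer congruent to $\zeta$ modulo $2$. Hence $y\in(2\mathbb Z)^3$ if and only if $\sum_{u\in T}u\cdot y\equiv0\pmod4$. Now $\sum_{u\in T}u\cdot\gamma=2\sum_j\varepsilon_j\gamma_j\equiv0\pmod4$, because $\gamma\in D$. The matrix $\rho(\gamma)$ maps $T$ to the cubic set with sign vector $\rho(\gamma)\varepsilon$. With $\sigma(\varepsilon)=\sum_jb_{\varepsilon_je_j+\varepsilon_{j+1}e_{j+1}}$, the condition becomes, by \eqref{eq:uy},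
\[
\sigma(\rho(\gamma)\varepsilon)\equiv\sum_{u\in T}q_u\pmod 4 .
\]
By definition of $b$, $\sigma(\varepsilon)$ is the number of minus signs in $\varepsilon$, plus $2$ if $(\varepsilon_1,\varepsilon_2)=(+,-)$. As $\gamma$ runs through the four classes, $\rho(\gamma)\varepsilon$ runs once through the four sign vectors with the same product of signs as $\varepsilon$. The values are
\[
\begin{array}{c|cccc|cccc}
\varepsilon&+++&+--&-+-&--+&---&+-+&-++&++-\\ \hline
\sigma(\varepsilon)&0&4&2&2&3&3&1&1
\end{array}
\]
In each group of four, the values have one parity, and each of the two residues modulo $4$ of that parity occurs exactly twice. The sum $\sum_{T}q_u\equiv\sum_Tb_u=\sigma(\varepsilon)\pmod2$ has that parity. So exactly two classes qualify.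

\emph{Axial case.} Let $u_\pm=\varepsilon e_j\pm e_k$. The numbers $\varepsilon y_j+y_k$, $\varepsilon y_j-y_k$ and $\varepsilon y_j+\varepsilon'y_l$ are even integers. Adding the first two shows $y_j\in\mathbb Z$, and then $y_k$ and $y_l$ are integers congruent to $y_j$ modulo $2$. Hence $y\in(2\mathbb Z)^3$ if and only if the even integer
\[
2\varepsilon y_j=(u_++u_-)\cdot y=q_{u_+}+q_{u_-}-\bigl(b_{\rho(\gamma)u_+}+b_{\rho(\gamma)u_-}\bigr)-2\varepsilon\gamma_j
\]
is divisible by $4$. Replace $\gamma$ by $\gamma'=\gamma+e_j+e_{j+1}$. Since $\rho(e_j+e_{j+1})_{jj}=1$, we have $\rho(\gamma')_{jj}=\rho(\gamma)_{jj}$, so the set $\{\rho(\gamma)u_+,\rho(\gamma)u_-\}=\{\varepsilon\rho(\gamma)_{jj}e_j\pm e_k\}$ and the sum in parentheses do not change. The last term changes by $\pm2$. So exactly one of the classes of $\gamma,\gamma'$ qualifies. The four classes split into two such pairs, and exactly two classes qualify.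
\end{proof}

For a vertex $p$ of $K$ and $q\in\mathbb R^{\mathcal U}$ let
\[
X_p(q)=\{x\in L : \varphi_u(x)=q_u\ \ \forall u\in T_p\}.
\]
The equation for $u$ involves only the block of $x$ in which $u$ is nonzero. Applying Lemma~\ref{lem:corner} in each block gives the following.

\begin{corollary}\label{cor:corner}
If $p$ is a vertex of $K$ and the $q_u$ are integers with $q_u\equiv b_u\pmod2$ for $u\in T_p$, then $|X_p(q)|=2^r=d+1$.
\end{corollary}

\section{The size of $YC_R$ for large $R$}\label{sec:asymptotics}

For fixed $Y$, the set $YC_R$ is $C_R$ thickened by a bounded number of lattice layers along each facet. We count these layers.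

\begin{lemma}\label{lem:lattice}
Let $\Gamma$ be a lattice in a Euclidean space $E$ of dimension $e$, and let $f\ge1$. There is a constant $c=c(\Gamma,f)$ such that for every intersection $B$ of at most $f$ closed half-spaces that is contained in a ball of radius $\beta\ge1$, and every translate $\gamma+\Gamma$,
\[
\bigl|\,\#\bigl((\gamma+\Gamma)\cap B\bigr)-\operatorname{vol}(B)/\operatorname{covol}(\Gamma)\,\bigr|\le c\,\beta^{e-1}.
\]
\end{lemma}

\begin{proof}
Let $Q\ni0$ be a half-open fundamental parallelepiped of $\Gamma$, of diameter $\delta$. The cells $x+Q$ with $x\in\gamma+\Gamma$ tile $E$. Let $A$ be the union of the cells with $x\in B$; its volume is $\operatorname{covol}(\Gamma)$ times the number to be estimated. If $y$ lies in exactly one of $A$ and $B$, and $y\in x+Q$, then exactly one of $x,y$ lies in $B$, so the segment from $x$ to $y$ meets $\partial B$. Hence $y$ is within distance $\delta$ of one of the $f$ bounding hyperplanes, and $y$ lies in a fixed ball of radius $\beta+\delta$. Therefore $|\operatorname{vol}(A)-\operatorname{vol}(B)|\le f\cdot2\delta\,(2\beta+2\delta)^{e-1}$.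
\end{proof}

Put
\[
c_0=\tfrac12\operatorname{vol}(K_1),\qquad a_u=\frac{\operatorname{area}(F_u)}{2\sqrt2}\quad(u\in\mathcal R),\qquad N_R=\#(D\cap RK_1),
\]
and extend $a_u$ to $\mathcal U$ through the nonzero block. By Lemma~\ref{lem:lattice}, $N_R=c_0R^3+O(R^2)$. The numbers $c_0$ and $a_u$ are positive by Lemma~\ref{lem:vertices}, and they are \emph{rational}. Indeed, $K_1$ has rational vertices, so it is triangulated by simplices with rational vertices and rational volumes. Projecting $F_u$ along a basis vector $e_j$ with $u\cdot e_j=\pm1$ multiplies its area by $1/|u|=1/\sqrt2$, so $a_u$ is half the area of a plane polygon with rational vertices. Sign changes permute the facets isometrically, so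
\begin{equation}\label{eq:asym}
a_{\rho(x)u}=a_u=a_{-u}\quad(x\in L),\qquad\text{and hence}\qquad\sum_{u\in\mathcal U}a_u\,u=0 .
\end{equation}

\begin{lemma}[Layers]\label{lem:layer}
Let $u\in\mathcal R$, and fix integers $t$ and $c_{u'}$ $(u'\in\mathcal R,\ u'\ne u)$. Then, as $R\to\infty$,
\[
\#\{z\in D : u\cdot z=Rh_u+t,\ \ u'\cdot z\le Rh_{u'}+c_{u'}\ \ \forall u'\ne u\}=a_uR^2+O(R).
\]
\end{lemma}

\begin{proof}
The map $D\to\mathbb Z$, $z\mapsto u\cdot z$, is onto: if $u=\pm e_j\pm e_k$ and $l$ is the third index, then $e_j+e_l\in D$ is mapped to $\pm1$. So $D$ lies in the planes $u\cdot z\in\mathbb Z$, which are at distance $1/\sqrt2$ from each other, and each of them meets $D$ in a translate of the plane lattice $D\cap u^\perp$. As $D$ has covolume $2$, this lattice has covolume $2\sqrt2$.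

Let $B$ be the region of the plane $u\cdot z=Rh_u+t$ defined by the other inequalities. Since $u\cdot u=2$, the translate $B'=B-\frac t2u$ lies in the plane $u\cdot z=Rh_u$, and it is given there by $u'\cdot z\le Rh_{u'}+c'_{u'}$ with constants $c'_{u'}=c_{u'}-\frac t2u\cdot u'$. In the same plane, $RF_u$ is given by $u'\cdot z\le Rh_{u'}$. For $u'=-u$ both inequalities hold on the whole plane when $R$ is large. A point in exactly one of $B'$ and $RF_u$ therefore satisfies $|u'\cdot z-Rh_{u'}|\le|c'_{u'}|$ for some $u'\ne\pm u$. This condition defines a strip of bounded width in the plane, and both polygons lie in a ball of radius $O(R)$. Thus $\operatorname{area}(B)=R^2\operatorname{area}(F_u)+O(R)$, and Lemma~\ref{lem:lattice} with $e=2$ gives the claim.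
\end{proof}

For a finite nonempty set $Y\subset H$ define
\[
q_u(Y)=\max_{(y,s)\in Y}\varphi_u(y)\quad(u\in\mathcal U),
\]
let $J(Y)=\{s_-,\dots,s_+\}$ be the set of all integers from the lowest level $s_-$ to the highest level $s_+$ of $Y$, and let $w(Y)=s_+-s_-$. For $q\in\mathbb R^{\mathcal U}$ and $\lambda\in\mathbb R$ put
\[
\Psi(q,\lambda)=\sqrt2\sum_{u\in\mathcal U}a_uq_u+c_0\lambda,\qquad \Phi(Y)=\Psi\bigl(q(Y),w(Y)\bigr).
\]

\begin{proposition}\label{prop:size}
For every fixed finite nonempty set $Y\subset H$, as $R\to\infty$,
\[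
|YC_R|=SN_R^r+c_0^{r-1}\Phi(Y)R^{3r}+O(R^{3r-1}),
\]
where the implied constant depends on $Y$.
\end{proposition}

\begin{proof}
Write $q=q(Y)$, $w=w(Y)$. By \eqref{eq:translate}, $YC_R$ is contained in
\[
\Omega_R=\{z\in L : u\cdot z\le Rh_u+q_u\ \ \forall u\in\mathcal U\}\times\{s_-,\dots,s_++S-1\}.
\]
We count $\Omega_R$ and then show that $YC_R$ fills it up to the error term.

\emph{The size of $\Omega_R$.} For fixed integers $(q'_u)_{u\in\mathcal R}$,
\[
\#\{z\in D : u\cdot z\le Rh_u+q'_u\ \ \forall u\in\mathcal R\}=N_R+R^2\sum_{u\in\mathcal R}a_uq'_u+O(R).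
\]
To see this, pass from $0$ to $q'$ by changing one coordinate by $\pm1$ at a time. Raising the $u$-coordinate from $t-1$ to $t$ adds a layer as in Lemma~\ref{lem:layer}, and lowering it removes one. Now multiply over the $r$ blocks. The terms with a factor $O(R)$, or with two factors of order $R^2$, are $O(R^{3r-2})$, and $N_R^{r-1}R^2=c_0^{r-1}R^{3r-1}+O(R^{3r-2})$. So the first factor of $\Omega_R$ has
\[
N_R^r+c_0^{r-1}R^{3r-1}\sum_{u\in\mathcal U}a_uq_u+O(R^{3r-2})
\]
elements. The second factor has $S+w$ elements. Since $S=\sqrt2R+O(1)$ and $N_R^r=c_0^rR^{3r}+O(R^{3r-1})$, the product is $SN_R^r+c_0^{r-1}R^{3r}\bigl(\sqrt2\sum a_uq_u+c_0w\bigr)+O(R^{3r-1})$.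

\emph{The points of $\Omega_R$ outside $YC_R$.} Let $\omega$ be the maximum of $q_u-\varphi_u(y)$ over $u\in\mathcal U$ and $(y,s)\in Y$. Say that $(z,j)\in\Omega_R$ is \emph{near $u$} if $u\cdot z>Rh_u+q_u-\omega$, \emph{near the lower end} if $j<s_+$, and \emph{near the upper end} if $j>s_-+S-1$. If $(z,j)$ is not near $u$, then the $u$-inequality in \eqref{eq:translate} holds for every element of $Y$. If it is near neither end, the condition on $j$ holds for every element of $Y$. Suppose $(z,j)$ is near at most one of the $12r+2$ objects. If it is near none, it lies in $gC_R$ for every $g\in Y$. If it is near $u$ only, it lies in $(y,s)C_R$ for an element with $\varphi_u(y)=q_u$. If it is near the lower end only, then $s_-\le j\le s_-+S-1$, and an element of level $s_-$ works. If it is near the upper end only, then $s_+\le j\le s_++S-1$, and an element of level $s_+$ works.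

It remains to count the points near two objects. Being near $u$ leaves at most $\omega$ values for the integer $u\cdot z$, being near an end leaves at most $w$ values for $j$, and each block of $z$ lies in a ball of radius $O(R)$. For large $R$ no point is near two opposite roots or near both ends. Two distinct roots in one block that are not opposite are independent and confine the block to $O(1)$ lines; this gives $O(R)\cdot O(R^{3r-3})\cdot O(R)$ points, the last factor counting levels. Two roots in different blocks confine each block to $O(1)$ planes and give $O(R^2)^2\cdot O(R^{3r-6})\cdot O(R)$ points. A root and an end give $O(R^2)\cdot O(R^{3r-3})\cdot O(1)$ points. Each bound is $O(R^{3r-1})$.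
\end{proof}

Proposition~\ref{prop:size} concerns a fixed set $Y$, whereas the minimizers of $|YC_R|$ may change with $R$ and could a priori spread out. The next lemma, whose bound is uniform in $g$, excludes this.

\begin{lemma}\label{lem:spread}
For every $\theta>0$ there are $s_0,t_0,R_0$ such that for all $R\ge R_0$ and all $g=(t,s)\in H$ with $|s|\ge s_0$ or with $u\cdot t\ge t_0$ for some $u\in\mathcal U$,
\[
|C_R\cup gC_R|\ge SN_R^r+\theta\,c_0^{r-1}R^{3r}.
\]
\end{lemma}

\begin{proof}
As $b\ge0$, we have $E_R\supseteq L\cap RK$, so $|E_R|\ge N_R^r\ge\frac12c_0^rR^{3r}$ for large $R$. Choose an integer $s_0\ge2\theta/c_0$. Let $|s|\ge s_0$ and $S\ge s_0$. Then $\min(|s|,S)\ge s_0$ of the levels $s,\dots,s+S-1$ of $gC_R$ are not levels of $C_R$, and $gC_R$ has $|E_R|$ elements on each. So $|C_R\cup gC_R|\ge(S+s_0)|E_R|\ge SN_R^r+\theta c_0^{r-1}R^{3r}$.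

Choose an integer $t_0\ge3$ with $\frac12(t_0-2)\min_ua_u\ge\theta$. Let $|s|<s_0$ and $u\cdot t\ge t_0$. The sets $C_R$ and $gC_R$ have at least $S-s_0$ common levels, and $S-s_0\ge R$ for large $R$. On each common level the union contains $E_R$ and $t*E_R\supseteq t+\rho(t)(L\cap RK)=t+(L\cap RK)$. For $0\le k\le t_0-3$ consider the points $t+c$ with $c\in L\cap RK$ and $u\cdot c=Rh_u-k$. They satisfy $u\cdot(t+c)\ge Rh_u+3>Rh_u+b_u$, so they are not in $E_R$. By Lemma~\ref{lem:layer} their number is $(a_uR^2+O(R))N_R^{r-1}$, which is at least $\frac12a_uc_0^{r-1}R^{3r-1}$ for large $R$. This number depends only on the pair $(u,k)$, and finitely many pairs occur, so the threshold for $R$ does not depend on $g$. Summing over the $t_0-2$ values of $k$ and over $R$ common levels gives $|C_R\cup gC_R|\ge SN_R^r+\theta c_0^{r-1}R^{3r}$.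
\end{proof}

\section{The largest sets with a given value of $\Phi$}\label{sec:hulls}

By Proposition~\ref{prop:size}, minimizing $|YC_R|$ for large $R$ means, first of all, minimizing $\Phi(Y)$ among sets of given size. It is easier to study the dual problem of maximizing $|Y|$ for a given bound on $\Phi(Y)$. Since $\Phi(Y)$ depends only on $q(Y)$ and $J(Y)$, the maximizers are the largest sets with given $q$ and $J$.

\subsection*{Hulls}
For $q\in\mathbb R^{\mathcal U}$ let $X(q)=\{x\in L : \varphi_u(x)\le q_u\ \forall u\in\mathcal U\}$. Since $0\le b_u\le2$,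
\begin{equation}\label{eq:sandwich}
L\cap K(q-2)\subseteq X(q)\subseteq L\cap K(q),
\end{equation}
where $q-2$ denotes $q$ with $2$ subtracted from every coordinate; in particular $X(q)$ is finite. For finite nonempty $Y\subset H$ define $\operatorname{hull}(Y)=X(q(Y))\times J(Y)$. A set equal to its hull is called a \emph{hull}.

\begin{lemma}\label{lem:hull}
Let $Y\subset H$ be finite and nonempty, and let $g=(t,s)\in H$.
\begin{enumerate}
\item[(a)] $Y\subseteq\operatorname{hull}(Y)$, the quantities $q,J,\Phi$ agree for $Y$ and $\operatorname{hull}(Y)$, and $q_u(Y)\equiv b_u\pmod2$.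
\item[(b)] $q_u(gY)=u\cdot t+q_{\rho(t)u}(Y)$ and $\Phi(gY)=\Phi(Y)$. Moreover $X(q(gY))=t*X(q(Y))$, and $X_{\rho(t)p}(q(gY))=t*X_p(q(Y))$ for every vertex $p$ of $K$.
\item[(c)] If $(0,0)\in Y$, then $q_u(Y)\ge b_u\ge0$ for all $u$. For each $v$ there are only finitely many $Y\ni(0,0)$ with $\Phi(Y)\le v$.
\item[(d)] The set $\mathcal V$ of values of $\Phi$ has least element $\Phi(\{(0,0)\})\ge0$ and satisfies $|\mathcal V\cap[0,v]|=O(v^2)$ as $v\to\infty$. If $\Phi(Y)=\Phi(Y')$, then $w(Y)=w(Y')$.
\end{enumerate}
\end{lemma}

\begin{proof}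
(a) The inclusion holds by definition and gives $q(\operatorname{hull}(Y))\ge q(Y)$; the reverse inequality is the definition of $X(q(Y))$. The levels of $\operatorname{hull}(Y)$ fill $J(Y)$. The congruence is part of Lemma~\ref{lem:phi}.

(b) The formula for $q_u(gY)$ follows from \eqref{eq:cocycle}. By \eqref{eq:asym}, $\sum a_uq_u(gY)=(\sum a_uu)\cdot t+\sum a_{\rho(t)u}q_{\rho(t)u}(Y)=\sum a_uq_u(Y)$, and $w(gY)=w(Y)$. Next, \eqref{eq:cocycle} gives $q_u(gY)-\varphi_u(t*x)=q_{\rho(t)u}(Y)-\varphi_{\rho(t)u}(x)$ for all $u$ and $x$. This proves the statement on $X$. It also proves the statement on $X_p$, because $u\cdot\rho(t)p=(\rho(t)u)\cdot p$ and $h_u=h_{\rho(t)u}$ show that $u\in T_{\rho(t)p}$ if and only if $\rho(t)u\in T_p$.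

(c) We have $q_u(Y)\ge\varphi_u(0)=b_u$. If $\Phi(Y)\le v$, then all terms of $\Phi(Y)$ are nonnegative, so $q_u(Y)\le v/(\sqrt2a_u)$ and $w(Y)\le v/c_0$. By (a) and \eqref{eq:sandwich}, $Y$ lies in a finite set depending only on $v$.

(d) By (b) every value of $\Phi$ is taken by a set containing $(0,0)$, and then $\Phi(Y)\ge\Psi(b,0)=\Phi(\{(0,0)\})$ by (c). Let $\Delta$ be a common denominator of the $a_u$. Every value has the form $\sqrt2\,i/\Delta+c_0w$ with integers $i,w\ge0$, and at most $(\Delta v+1)(v/c_0+1)$ such numbers are $\le v$. Since $c_0$ is a nonzero rational number and $\sqrt2$ is irrational, the value determines $i$ and $w$.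
\end{proof}

By (b), (c) and (d),
\[
M(v)=\max\{|Y| : \Phi(Y)\le v\}
\]
is a well-defined positive integer for $v\ge\min\mathcal V$. Call $Y$ \emph{$v$-extremal} if $\Phi(Y)\le v$ and $|Y|=M(v)$. By (a), a $v$-extremal set is a hull, and by (b) its left translates are $v$-extremal.

\subsection*{The shape of extremal sets}
To use Corollary~\ref{cor:corner} we need the elements of $X_p(q)$ to belong to $X(q)$. They satisfy the inequalities for $u\in T_p$ with equality, but they may violate the others. For $r=1$ and $Y=\{(0,0)\}$ we have $q=b$, and at the vertex of Example~\ref{ex:corner} the element $x=(-1,-1,0)$ of $X_p(q)$ has $\varphi_{-e_1-e_2}(x)=2+b_{-e_1+e_2}=3>1=q_{-e_1-e_2}$. The inclusion does hold when $K(q)$ is close to a large homothetic copy of $K$, and we now show that extremal sets have this shape.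

Recall that the support function of a nonempty compact convex set $B\subset\mathbb R^e$ is $h(B,u)=\max_{x\in B}u\cdot x$. Let $W\subset\mathbb R^e$ be a polytope with interior points. The mixed volume $V(B,W,\dots,W)$, which we abbreviate to $V(B;W)$, is given by
\[
V(B;W)=\frac1e\sum_Fh(B,n_F)\operatorname{vol}_{e-1}(F),
\]
where $F$ runs through the facets of $W$ and $n_F$ is the outer unit normal of $F$; in particular $V(W;W)=\operatorname{vol}(W)$. \emph{Minkowski's first inequality} \cite[Thm~7.2.1]{Sch} states that if $B$ has interior points, then $V(B;W)^e\ge\operatorname{vol}(B)\operatorname{vol}(W)^{e-1}$, with equality if and only if $B$ is homothetic to $W$, that is, $B=\mu'W+\tau$ with $\mu'>0$. We apply it to the limit shape of $C_R/R$,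
\[
W=K\times[0,\sqrt2]\subset\mathbb R^{3r+1},\qquad\text{and put}\qquad \mu=1/\Psi(h,\sqrt2)>0 .
\]

\begin{lemma}\label{lem:minkowski}
Let $q\in\mathbb R^{\mathcal U}$ with $q\ge0$, and $\lambda\ge0$, satisfy $\Psi(q,\lambda)\le1$. Then $\lambda\operatorname{vol}(K(q))\le\mu^{3r+1}\operatorname{vol}(W)$. If equality holds, then $\lambda=\sqrt2\mu$ and there is $\tau\in\mathbb R^{3r}$ with $q_u=\mu h_u+u\cdot\tau$ for all $u\in\mathcal U$.
\end{lemma}

\begin{proof}
The facets of a product of polytopes arise by replacing one factor by one of its facets. So $W=K_1^r\times[0,\sqrt2]$ has, for each $u\in\mathcal U$, a facet with normal $(u,0)/\sqrt2$ and volume $2\sqrt2a_u\cdot(2c_0)^{r-1}\cdot\sqrt2$, and it has two further facets with normals $(0,\pm1)$ and volume $(2c_0)^r$. Let $B=K(q)\times[0,\lambda]$, a compact convex set containing $0$, and $q'_u=h(K(q),u)\le q_u$. Since $h(B,(0,1))+h(B,(0,-1))=\lambda$,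
\[
(3r+1)V(B;W)=(2c_0)^{r-1}\Bigl(2\sqrt2\sum_ua_uq'_u+2c_0\lambda\Bigr)=2(2c_0)^{r-1}\Psi(q',\lambda).
\]
For $q=h$, $\lambda=\sqrt2$ we have $B=W$ and $q'=h$, because every root is active at some vertex; so $(3r+1)\operatorname{vol}(W)=2(2c_0)^{r-1}/\mu$. Dividing, $V(B;W)/\operatorname{vol}(W)=\mu\Psi(q',\lambda)$. The asserted inequality is trivial if $\operatorname{vol}(B)=0$. Otherwise Minkowski's inequality gives
\[
\frac{\operatorname{vol}(B)}{\operatorname{vol}(W)}\le\bigl(\mu\Psi(q',\lambda)\bigr)^{3r+1}\le\bigl(\mu\Psi(q,\lambda)\bigr)^{3r+1}\le\mu^{3r+1}.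
\]
If equality holds throughout, then $B$ is homothetic to $W$, with ratio $\mu$ by comparison of volumes. So $\lambda=\sqrt2\mu$ and $K(q)=\mu K+\tau$ for some $\tau$, whence $q'_u=\mu h_u+u\cdot\tau$. Also $q'=q$, because all $a_u$ are positive.
\end{proof}

\begin{proposition}\label{prop:extremal}
Let $F^*=2^{-r}\mu^{3r+1}\operatorname{vol}(W)>0$. Then $\liminf_{v\to\infty}M(v)/v^{3r+1}\ge F^*$. Moreover, there is $v_0$ such that for $v\ge v_0$ every $v$-extremal set $Y$ satisfies
\begin{enumerate}
\item[(i)] $|J(Y)|\ge d+1$;
\item[(ii)] $X_p(q(Y))\subseteq X(q(Y))$ for every vertex $p$ of $K$.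
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Lower bound.} For large $v$ let $\hat q_u=\lfloor\mu vh_u\rfloor$, let $J$ be a set of $\lfloor\sqrt2\mu v\rfloor$ consecutive integers, and $Y=X(\hat q)\times J$. Since $\hat q_u-2\ge\mu vh_u-3\ge(\mu v-1)h_u$, \eqref{eq:sandwich} shows that $X(\hat q)$ contains $L\cap(\mu v-1)K$. By Lemma~\ref{lem:lattice} this set has $2^{-r}\operatorname{vol}(K)\mu^{3r}v^{3r}+O(v^{3r-1})$ elements. Also $\Phi(Y)\le\Psi(\hat q,|J|)\le\mu v\,\Psi(h,\sqrt2)=v$. Hence $M(v)\ge|Y|\ge F^*v^{3r+1}-O(v^{3r})$, as $\operatorname{vol}(W)=\sqrt2\operatorname{vol}(K)$.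

\emph{Limit shape.} Suppose there is no such $v_0$. Then there are $v_k\to\infty$ and $v_k$-extremal sets $Y_k=X(q^k)\times J_k$, with $q^k=q(Y_k)$ and $J_k=J(Y_k)$, for which (i) or (ii) fails. By Lemma~\ref{lem:hull}(b), properties (i) and (ii) are invariant under left translation, so we may assume $(0,0)\in Y_k$. Then $q^k\ge0$, and $\Psi(q^k,|J_k|-1)\le v_k$ shows that $q^k/v_k$ and $|J_k|/v_k$ are bounded. Pass to a subsequence with $q^k/v_k\to q^*$ and $|J_k|/v_k\to\lambda^*$. Then $q^*\ge0$, $\lambda^*\ge0$ and $\Psi(q^*,\lambda^*)\le1$. Fix $\delta>0$. For large $k$ we have $K(q^k)=v_kK(q^k/v_k)\subseteq v_kK(q^*+\delta)$, so \eqref{eq:sandwich} and Lemma~\ref{lem:lattice} give $\limsup|X(q^k)|/v_k^{3r}\le2^{-r}\operatorname{vol}(K(q^*+\delta))$. As $\delta\downarrow0$ the compact sets $K(q^*+\delta)$ decrease to $K(q^*)$, and their volumes converge. Therefore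
\[
2^{-r}\lambda^*\operatorname{vol}(K(q^*))\ge\limsup_k|Y_k|/v_k^{3r+1}=\limsup_kM(v_k)/v_k^{3r+1}\ge F^* .
\]
So equality holds in Lemma~\ref{lem:minkowski}: $\lambda^*=\sqrt2\mu$ and $q^*_u=\mu h_u+u\cdot\tau$ for some $\tau$.

\emph{Contradiction.} As $\lambda^*>0$, we have $|J_k|\to\infty$, so (i) holds and (ii) fails for all large $k$. Pass to a subsequence with a fixed vertex $p$ and elements $x_k\in X_p(q^k)\setminus X(q^k)$. For $u\in T_p$ the number $u\cdot x_k$ differs from $q^k_u$ by at most $2$, so $u\cdot x_k/v_k\to\mu h_u+u\cdot\tau=u\cdot(\mu p+\tau)$. Since $T_p$ is a basis, $x_k/v_k\to\mu p+\tau$. For $u\notin T_p$ we have $u\cdot p<h_u$, hence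
\[
\lim_k\varphi_u(x_k)/v_k=\mu\,u\cdot p+u\cdot\tau<\mu h_u+u\cdot\tau=\lim_kq^k_u/v_k ,
\]
and $\varphi_u(x_k)<q^k_u$ for large $k$. For $u\in T_p$ we have $\varphi_u(x_k)=q^k_u$. So $x_k\in X(q^k)$ for large $k$, a contradiction.
\end{proof}

\subsection*{The choice of $v$ and $m$}
We want a size $m$ such that every minimizer $Y$ of size $m-d$ has a hull of size $m$. Two things could go wrong. First, sets of size $m-d$ could have a smaller value of $\Phi$ than sets of size $m$. This is avoided at a large jump of $M$, and large jumps exist because $M$ grows faster than the number of values of $\Phi$. Second, a hull with fewer than $m$ elements could have the same value of $\Phi$ as the hulls of size $m$; Proposition~\ref{prop:size} cannot compare the two, and the smaller hull might give a smaller product. The factor $\mathbb Z$ is there to prevent this: the size of a hull is a multiple of $|J|$, and by the irrationality of $\sqrt2$ the value of $\Phi$ determines $|J|$.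

\begin{lemma}\label{lem:choice}
For infinitely many integers $m>d$ there is a number $v\ge v_0$ with $M(v)=m$ and the following properties.
\begin{enumerate}
\item[(a)] Some set $X_0$ has $|X_0|=m$ and $\Phi(X_0)=v$.
\item[(b)] Every finite set $Y$ with $|Y|\ge m-d$ has $\Phi(Y)\ge v$.
\item[(c)] If $|Y|\ge m-d$ and $\Phi(Y)=v$, then $|\operatorname{hull}(Y)|=m$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:hull}(d), $\mathcal V$ has finitely many elements in each bounded interval, and $M(v)$ equals the value of $M$ at the largest element of $\mathcal V$ not exceeding $v$. Since $M$ is unbounded, $\mathcal V$ is infinite; list it as $\nu_1<\nu_2<\cdots$. If $M(\nu_i)-M(\nu_{i-1})\le d$ for all $i>i_1$, then $M(v)\le M(\nu_{i_1})+d\,|\mathcal V\cap[0,v]|=O(v^2)$, which contradicts Proposition~\ref{prop:extremal}, as $3r+1\ge4$. So there are infinitely many $i\ge2$ with $\nu_i\ge v_0$ and $M(\nu_i)\ge M(\nu_{i-1})+d+1$. The numbers $M(\nu_i)$ for these $i$ are distinct and larger than $d$. Fix such an $i$ and put $v=\nu_i$, $m=M(v)$.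

If $\Phi(Y)<v$, then $\Phi(Y)\le\nu_{i-1}$ and $|Y|\le M(\nu_{i-1})\le m-d-1$. This proves (b), and (b) shows that any $v$-extremal set $X_0$ has $\Phi(X_0)=v$, which is (a). Let $\ell=|J(X_0)|$. Then $\ell\ge d+1$ by Proposition~\ref{prop:extremal}(i), and $\ell$ divides $m$ because $X_0$ is a hull. Let $Y$ be as in (c) and $X'=\operatorname{hull}(Y)$. Then $\Phi(X')=v$, so $m-d\le|X'|\le m$, and $|J(X')|=\ell$ by Lemma~\ref{lem:hull}(d), so $\ell$ divides $|X'|$. Thus $m-|X'|$ is a multiple of $\ell$ between $0$ and $d<\ell$, and it is $0$.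
\end{proof}

\section{Redundancy and the proof of Theorem~\ref{thm:main}}\label{sec:proof}

We first show that for an extremal set $X'$ the product $X'C_R$ is covered $d+1$ times. The point is that, for large $R$, all facets of $RK$ that pass close to a given point $z$ share a vertex, so that the translates given by the corner lemma at that vertex all contain $z$.

\begin{lemma}\label{lem:eps}
There is $\varepsilon_0>0$ with the following property. If $y\in\mathbb R^{3r}$ satisfies $u\cdot y\le h_u+\varepsilon_0$ for all $u\in\mathcal U$, then there is a vertex $p$ of $K$ with $u\cdot y<h_u-\varepsilon_0$ for all $u\notin T_p$.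
\end{lemma}

\begin{proof}
Otherwise there are points $y_i$ $(i\ge1)$ with $u\cdot y_i\le h_u+1/i$ for all $u$ such that $\mathcal A_i=\{u : u\cdot y_i\ge h_u-1/i\}$ is contained in no $T_p$. The $y_i$ lie in the compact set $K(h+1)$, so along a subsequence $y_i\to y$ and $\mathcal A_i=\mathcal A$ is constant. Then $y\in K$ and $u\cdot y=h_u$ for $u\in\mathcal A$. So $\{x\in K : u\cdot x=h_u\ \forall u\in\mathcal A\}$ is a nonempty face of $K$. It contains a vertex $p$ of $K$, and $\mathcal A\subseteq T_p$, a contradiction.
\end{proof}

\begin{lemma}[Redundancy]\label{lem:redundant}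
Let $v\ge v_0$ and let $X'$ be a $v$-extremal set. For all sufficiently large $R$, depending on $X'$, every element of $X'C_R$ lies in $x'C_R$ for at least $d+1$ elements $x'\in X'$. Hence $YC_R=X'C_R$ whenever $Y\subseteq X'$ and $|X'\setminus Y|\le d$.
\end{lemma}

\begin{proof}
Write $X'=X(q)\times J$ with $q=q(X')$ and $J=J(X')$. Let $\omega\ge0$ be the maximum of $q_u-\varphi_u(x)$ over $u\in\mathcal U$ and $x\in X(q)$, and let $R\varepsilon_0\ge\max_u|q_u|+\omega$. Take $(z,j)\in X'C_R$. By \eqref{eq:translate} there is $s\in J$ with $s\le j\le s+S-1$, and $u\cdot z\le Rh_u+q_u\le R(h_u+\varepsilon_0)$ for all $u$. Lemma~\ref{lem:eps}, applied to $z/R$, gives a vertex $p$ with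
\[
u\cdot z<Rh_u-R\varepsilon_0\le Rh_u+q_u-\omega\qquad(u\notin T_p).
\]
By Lemma~\ref{lem:hull}(a) and Corollary~\ref{cor:corner}, $X_p(q)$ has $d+1$ elements, and by Proposition~\ref{prop:extremal}(ii) they lie in $X(q)$. Let $x\in X_p(q)$. For $u\in T_p$ we have $u\cdot z\le Rh_u+q_u=Rh_u+\varphi_u(x)$. For $u\notin T_p$ we have $u\cdot z<Rh_u+q_u-\omega\le Rh_u+\varphi_u(x)$. By \eqref{eq:translate}, $(z,j)\in(x,s)C_R$, and $(x,s)\in X'$. If at most $d$ elements are removed from $X'$, one of these $d+1$ elements remains.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]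
Identify the subgroup $H$ of $G$ with $P^r\times\mathbb Z$. Fix $m$, $v$ and $X_0$ as in Lemma~\ref{lem:choice}, and put $n=m-d\ge1$. Write $p(k)=\min\{|YC_R| : Y\subset H,\ |Y|=k\}$, which depends on $R$. By Lemma~\ref{lem:choice}(a) and Proposition~\ref{prop:size},
\begin{equation}\label{eq:upper}
p(n)\le p(m)\le|X_0C_R|\le SN_R^r+v\,c_0^{r-1}R^{3r}+O(R^{3r-1}).
\end{equation}

\emph{Step 1: the minimizers lie in a finite family.} Take $s_0,t_0$ from Lemma~\ref{lem:spread} with $\theta=v+1$. Let $\mathcal Y$ be the family of $n$-element subsets of the finite set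
\[
\{(t,s)\in H : |s|<s_0,\ u\cdot t<t_0\ \ \forall u\in\mathcal U\}.
\]
It is finite and does not depend on $R$. Let $|Y|=n$ and $|YC_R|=p(n)$; after a left translation, $(0,0)\in Y$. For every $g\in Y$ we have $C_R\cup gC_R\subseteq YC_R$. If some $g\in Y$ satisfied the hypothesis of Lemma~\ref{lem:spread}, then $p(n)\ge SN_R^r+(v+1)c_0^{r-1}R^{3r}$, which contradicts \eqref{eq:upper} for large $R$. So $Y\in\mathcal Y$ for large $R$.

\emph{Step 2: the minimizers have $\Phi=v$.} All members of $\mathcal Y$ have $\Phi\ge v$ by Lemma~\ref{lem:choice}(b). If a member $Y'$ has $\Phi(Y')>v$, then Proposition~\ref{prop:size} and \eqref{eq:upper} give $|Y'C_R|-p(n)\ge(\Phi(Y')-v)c_0^{r-1}R^{3r}-O(R^{3r-1})>0$ for large $R$. Since $\mathcal Y$ is finite, one threshold for $R$ serves all such $Y'$. So for large $R$ the minimizer $Y$ has $\Phi(Y)=v$.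

\emph{Step 3: the plateau in $H$.} For each $Y'\in\mathcal Y$ with $\Phi(Y')=v$, the set $\operatorname{hull}(Y')$ has $\Phi=v$ and $m=M(v)$ elements by Lemma~\ref{lem:choice}(c); so it is $v$-extremal, and it has $d$ elements more than $Y'$. Let $R$ exceed the thresholds of Lemma~\ref{lem:redundant} for these finitely many hulls. For the minimizer $Y$ and $X'=\operatorname{hull}(Y)$ we obtain $p(n)=|YC_R|=|X'C_R|\ge p(m)$. With \eqref{eq:upper}, $p(n)=p(m)$ for all large $R$.

\emph{Step 4: passage to $G$.} Let $p_{C_R}$ be the function of Theorem~\ref{thm:profile} for $C_R$ in $G$. If $x,x'\in X\subseteq G$ lie in different left cosets of $H$, then $xC_R\subseteq xH$ and $x'C_R\subseteq x'H$ are disjoint, so $|XC_R|\ge2|C_R|\ge2SN_R^r$. Since $SN_R^r$ has order $R^{3r+1}$, \eqref{eq:upper} gives $p(m)<2SN_R^r$ for large $R$. For $k\le m$ we have $p_{C_R}(k)\le p(k)\le p(m)$, so a minimizing set of size $k$ in $G$ lies in one left coset of $H$, and a left translation moves it into $H$. Thus $p_{C_R}(k)=p(k)$ for $k\le m$, and $p_{C_R}(n)=p_{C_R}(m)$. Lemma~\ref{lem:plateau} gives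 $\alpha_n(C_R)\ge m=n+d$.

By Lemma~\ref{lem:choice} this applies to infinitely many $m$, hence to infinitely many $n$. For $r=1$ and $G=P\times\mathbb Z$, which is torsion-free by Lemma~\ref{lem:P}, we get $\alpha_n(C_R)\ge n+1$, against the conjecture. The torsion-free group $(\bigoplus_{\mathbb N}P)\times\mathbb Z$ contains $P^r\times\mathbb Z$ for every $r$, so in it $\alpha_n(C)-n$ takes values at least $2^r-1$ for every $r$ and is unbounded.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AJ}
Alireza Abdollahi and Fatemeh Jafari,
\emph{Cardinality of product sets in torsion-free groups and applications in group algebras},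
arXiv:1808.08708 (2018).

\bibitem{Sch}
Schneider,
\emph{Convex Bodies: The Brunn--Minkowski Theory},
2nd ed.

\end{thebibliography}
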